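# A holomorphic family of pairwise non-biholomorphic long $\mathbb C^2$'s

## 1. Three theorems: a family over $\mathbb C$, prescribed cores, general parameter spaces

**Theorem A.** There is a holomorphic family $\{X_s\}_{s\in\mathbb C}$ of long $\mathbb C^2$'s with $X_s\not\cong X_{s'}$ whenever $s\ne s'$. Its restriction to the disc $\mathbb D$ is such a family over $\mathbb D$.

For $d\ge 1$, $n\ge2$ write points of $\mathbb C^d\times\mathbb C^n$ as $(s,z)$, put $\pi(s,z)=s$ and $P_k=\{s\in\mathbb C^d:|s|\le k\}$, and for $E\subset\mathbb C^d\times\mathbb C^n$ let $E_s=\{z:(s,z)\in E\}$.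

**Theorem B.** Let $K\subset\mathbb C^d\times\mathbb C^n$ be closed such that $K^k:=K\cap\pi^{-1}(P_k)$ is nonempty, compact and polynomially convex for all $k\ge1$. There is a holomorphic family $\pi:X\to\mathbb C^d$ of long $\mathbb C^n$'s such that for every $s\in\mathbb C^d$:

(a) $\mathcal O(X_s)=\mathbb C$;

(b) the biholomorphically invariant open set $\mathrm{core}(X_s)$, defined in Section 3, is biholomorphic to $\mathrm{int}\,K_s$.

In particular $X_s\cong X_{s'}$ implies $\mathrm{int}\,K_s\cong\mathrm{int}\,K_{s'}$.

**Theorem C.** Let $n\ge2$ and let $S$ be a complex manifold admitting an injective holomorphic map into some $\mathbb C^d$ (for example any finite-dimensional Stein manifold). There is a holomorphic family $\{X_s\}_{s\in S}$ of long $\mathbb C^n$'s with $\mathcal O(X_s)=\mathbb C$ for all $s$ (so no $X_s$ is Stein) and $X_s\not\cong X_{s'}$ for $s\ne s'$.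

Theorem A is the case $S=\mathbb C$, $n=2$ of Theorem C. It answers a question from Franc Forstneric, "Holomorphic families of long C^2's", arXiv:1101.3299 (2011): can the complex structure of a long $\mathbb C^2$ vary so strongly with a parameter in the disc or the plane that no two fibers are the same manifold? The answer is yes. Theorem B is the engine. It says that one can plant, inside a long $\mathbb C^n$ without nonconstant functions, a prescribed domain which every biholomorphism must respect, and that this can be done holomorphically in $s$.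

Here is the route. After the vocabulary (Section 2) we define the invariant (Section 3) and deduce Theorems C and A from Theorem B (Section 4). The rest of the lecture proves Theorem B.

## 2. Long $\mathbb C^n$'s, families, and polynomial convexity

**Definition.** A complex manifold $X$ of dimension $n$ is a *long $\mathbb C^n$* if $X=\bigcup_{j\ge1}X^j$, where $X^1\subset X^2\subset\cdots$ are open domains, each biholomorphic to $\mathbb C^n$.

The simplest example is $\mathbb C^n$ itself. For $n=1$ there is nothing else. In coordinates, the inclusion $X^j\subset X^{j+1}$ is an injective entire function $\mathbb C\to\mathbb C$, hence affine, hence onto. So $X=X^1\cong\mathbb C$, and our question only makes sense for $n\ge2$.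

**Definition.** A *holomorphic family of long $\mathbb C^n$'s* parametrized by a complex manifold $S$ is a complex manifold $X$ with a surjective holomorphic submersion $\pi:X\to S$ such that every fiber $X_s=\pi^{-1}(s)$ is a long $\mathbb C^n$.

The trivial example is $S\times\mathbb C^n\to S$. A map $\varphi$ of $\mathbb C^d\times\mathbb C^n$ is called *fibred* if $\varphi(s,z)=(s,\varphi_s(z))$.

**Definition.** For compact $L\subset\mathbb C^N$ the *polynomial hull* is $\widehat L=\{x:|P(x)|\le\max_L|P|\text{ for all polynomials }P\}$. The set $L$ is *polynomially convex*, in short *pc*, if $\widehat L=L$.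

If $L$ is pc and $x\notin L$, then, after scaling and taking a power, there is a polynomial $Q$ with $Q(x)=1$ and $|Q|<\frac12$ on $L$. Entire functions are limits of polynomials, uniformly on compact sets, so they define the same hulls. We shall use these elementary facts.

- A bounded closed intersection of sets $\{|P|\le c\}$, $P$ polynomial, is pc.
- Compact convex sets are pc: separate $x$ from $L$ by the real part of a complex linear function $\ell$ and use the entire function $e^{\ell}$.
- Affine automorphisms commute with taking hulls.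
- If $N\subset\mathbb C^d\times\mathbb C^n$ is pc, so is each fiber $N_s$: if $w\in\widehat{N_s}$, then $(s,w)\in\widehat N=N$.

The circle $\{|z|=1\}\subset\mathbb C$ is not pc; its hull is the closed disc. A warning about unions: in $\mathbb C^2$ the circles $\{|z_1|=2,\ z_2=1/z_1\}$ and $\{|z_1|=\frac12,\ z_2=1/z_1\}$ are disjoint. Each is pc, because it lies in a plane $z_2=\bar z_1/c$ with $c>0$. Such a plane becomes $\mathbb R^2\subset\mathbb C^2$ under the complex linear change of coordinates $\big((z_1+cz_2)/2,(z_1-cz_2)/(2i)\big)$, and compact subsets of $\mathbb R^2$ are pc by the Weierstrass approximation theorem. But by the maximum principle the hull of the union contains the annulus $\{z_1z_2=1,\ \frac12\le|z_1|\le2\}$.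

**Definition.** A domain $\Omega\subset\mathbb C^n$ is *Runge* if polynomials are dense in $\mathcal O(\Omega)$, uniformly on compact sets. A *Fatou–Bieberbach domain* is a proper subdomain of $\mathbb C^n$ biholomorphic to $\mathbb C^n$.

**Textbook facts used.**

- *Runge.* If $L\subset\mathbb C$ is compact with connected complement, functions holomorphic near $L$ are uniform limits on $L$ of polynomials. In particular $L$ is pc.
- *Oka–Weil.* If $Y$ is Stein and $Q\subset Y$ is compact and $\mathcal O(Y)$-convex, functions holomorphic near $Q$ are uniform limits on $Q$ of functions in $\mathcal O(Y)$. For $Y=\mathbb C^N$: functions holomorphic near a compact pc set are uniform limits of polynomials.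
- A compact pc set has a basis of compact pc neighbourhoods, and its complement is connected.
- Montel's theorem. Also, injective holomorphic maps between manifolds of equal dimension are open, with holomorphic inverse on the image.
- *Cartan.* The automorphism group of a bounded domain is a Lie group. A biholomorphism between bounded circular domains containing $0$ that maps $0$ to $0$ is linear.
- *Lie groups.* In a connected Lie group every compact subgroup lies in a maximal compact subgroup; maximal compact subgroups are connected and conjugate. In a connected compact Lie group maximal tori are conjugate.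
- *Bishop–Narasimhan–Remmert.* Finite-dimensional Stein manifolds embed in some $\mathbb C^d$. (Only for the Stein case of Theorem C.)
- (W) [Wold, Math. Ann. 340 (2008) 775–780] There is a Fatou–Bieberbach domain in $\mathbb C^2$ that is not Runge in $\mathbb C^2$.

Distances are Euclidean, and $B(a,r)$, $\bar B(a,r)$ are open and closed balls of radius $r>0$. Two small tools recur.

If $g:\bar B(b,\rho)\to\mathbb C^n$ is continuous, then
$$|g-\mathrm{id}|\le\mu\ \text{ and }\ \bar B(y,\mu)\subset\bar B(b,\rho)\quad\Longrightarrow\quad y\in g(\bar B(b,\rho)).\tag{1}$$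
Indeed $w\mapsto w-g(w)+y$ maps $\bar B(b,\rho)$ into $\bar B(y,\mu)\subset \bar B(b,\rho)$. By Brouwer it has a fixed point $w$, and then $g(w)=y$.

If $\omega:\mathbb C^n\to\mathbb C^n$ is holomorphic and $L$ is compact, then
$$y\in\widehat L\quad\Longrightarrow\quad\omega(y)\in\widehat{\omega(L)},\tag{2}$$
because for a polynomial $P$ the entire function $P\circ\omega$ satisfies $|P\circ\omega(y)|\le\max_L|P\circ\omega|$.

## 3. From Steinness to the core

The first invariant one thinks of is Steinness. The following may be used: for any Stein manifold $S$, any finite or countable union $A$ of closed complex subvarieties and any countable $B\subset S\setminus A$, there is a holomorphic family of long $\mathbb C^n$'s ($n>1$) with $X_s\cong\mathbb C^n$ for $s\in A$ and $X_s$ non-Stein for $s\in B$. This separates fibers over $A$ from fibers over $B$, but says nothing about two fibers over $B$. Being Stein is a yes/no property, and we need as many classes as there are parameters. The algebra $\mathcal O(X_s)$ does not help either in the situation we aim at. If $\mathcal O(X_s)=\mathbb C$,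 all these algebras are equal, and the usual hull $\widehat L_{\mathcal O(X_s)}$ of any nonempty compact $L$ is all of $X_s$.

The way out is to use functions that are holomorphic only near compact subsets.

**Definition.** For a complex manifold $Y$ and compact $L\subset Y$ let $H_Y(L)=\bigcup_C\widehat L_{\mathcal O(C)}$, the union over all compact $C\supset L$ in $Y$, where
$$\widehat L_{\mathcal O(C)}=\{x\in C:|f(x)|\le\max_L|f|\text{ for all }f\text{ holomorphic near }C\}.$$
Let $\mathrm{core}(Y)$ be the set of points that have a compact neighbourhood $L$ with $H_Y(L)$ relatively compact in $Y$.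

The core is open, since a compact neighbourhood of a point is one of all nearby points. Nothing but the complex structure enters, so a biholomorphism $Y\to Y'$ maps $\mathrm{core}(Y)$ onto $\mathrm{core}(Y')$. In a union of Stein domains the hull is computable.

**Lemma 1.** If $Y=\bigcup Y^k$ is an increasing union of Stein domains, then $H_Y(L)=\bigcup_{k:\,L\subset Y^k}\widehat L_{\mathcal O(Y^k)}$, an increasing union.

*Proof.* We compare the two families of hulls. The union on the right increases because $\mathcal O(Y^{k+1})|_{Y^k}\subset\mathcal O(Y^k)$, so there are fewer inequalities to satisfy at stage $k+1$. A compact $C\supset L$ lies in some $Y^k$. Functions in $\mathcal O(Y^k)$ are holomorphic near $C$, so $\widehat L_{\mathcal O(C)}\subset\widehat L_{\mathcal O(Y^k)}$. This gives "$\subset$". Conversely $Q=\widehat L_{\mathcal O(Y^k)}$ is compact, because $Y^k$ is Stein, and it is $\mathcal O(Y^k)$-convex. By Oka–Weil each function holomorphic near $Q$ is a uniform limit on $Q$ of functions in $\mathcal O(Y^k)$, and these satisfy $|f|\le\max_L|f|$ on $Q$. So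 $\widehat L_{\mathcal O(Q)}=Q$, and $Q\subset H_Y(L)$. $\square$

**Example.** If $Y$ is Stein, take all $Y^k=Y$: then $H_Y(L)=\widehat L_{\mathcal O(Y)}$ is compact, so $\mathrm{core}(Y)=Y$. In particular $\mathrm{core}(\mathbb C^n)=\mathbb C^n$. By contrast, Theorem B with $K=\mathbb C^d\times\{0\}$ produces fibers with empty core, and with $K=\mathbb C^d\times\bar B(0,1)$ it produces fibers whose core is a ball.

## 4. Reinhardt domains that remember the parameter: Theorem B implies Theorems C and A

We need a set $K$ as in Theorem B whose domains $\mathrm{int}\,K_s$ are pairwise non-biholomorphic. Try first $d=1$, $n=2$. Bidiscs of varying radii do not work, since they are all biholomorphic by scaling. Next one may try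
$$\{|z_1|^2(1+h(s)|z_2|^2)<1,\ |z_2|<1\}$$
with one continuous $h\ge0$. This domain depends on $s$ only through the number $h(s)$, and no continuous $h:\mathbb C\to\mathbb R$ is injective. Indeed, its image would be an interval with more than one point; removing from $\mathbb C$ a point that is mapped to an interior point of the interval leaves a connected set with disconnected image. So one real function is not enough, and we build several functions into the domain as coefficients of different powers of $|z_2|^2$. They should be sums of squared moduli of polynomials, so that $K$ stays polynomially convex.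

For $s\in\mathbb C^d$ put $h_1=|s|^2$, $h_{1+j}=|s-e_j|^2$, $h_{1+d+j}=|s-ie_j|^2$ for $1\le j\le d$, where $e_j$ is the standard basis. Since $2\,\mathrm{Re}\,s_j=h_1-h_{1+j}+1$ and $2\,\mathrm{Im}\,s_j=h_1-h_{1+d+j}+1$, these $2d+1$ functions separate points. They have no common zero: $h_1(s)=0$ forces $s=0$, where $h_2=1$. Let
$$u(s,z)=|z_1|^2\Big(1+\sum_{k=1}^{2d+1}h_k(s)|z_2|^{2k}\Big),\qquad K=\{(s,z):u(s,z)\le1,\ |z_j|\le1\ (2\le j\le n)\}.\tag{3}$$

For $d=1$, $n=2$ the bracket is $1+|z_2|^4+|z_2|^6$ at $s=0$, and $1+|z_2|^2+2|z_2|^6$ at $s=1$.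

**Step 1.** *This step checks the hypotheses of Theorem B.* $K$ is closed. $K^k$ contains the points $(s,0)$ with $|s|\le k$, and it is bounded because $|z_1|\le1$ on $K$. So $K^k$ is nonempty and compact. Expanding the $h_k$ we see that $u=\sum_i|p_i|^2$ for finitely many polynomials $p_i(s,z)$, so $u\le1$ if and only if $|\sum_ic_ip_i|\le1$ for all unit vectors $c$. Likewise $|s|\le k$ if and only if $|\sum_jc_js_j|\le k$ for all unit vectors $c$. Hence $K^k$ is an intersection of sets $\{|P|\le\text{const}\}$ with $P$ polynomial, so it is pc.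

**Step 2.** *This step identifies the interiors.* We claim
$$\mathrm{int}\,K_s=D_s:=\{z:u(s,z)<1,\ |z_j|<1\ (j\ge2)\}.$$
$D_s$ is open and contained in $K_s$. If $u(s,z)=1$, then $z_1\ne0$, and multiplying $z_1$ by a factor $>1$ leaves $K_s$. If $|z_j|=1$ for some $j\ge2$, enlarging $z_j$ leaves $K_s$. So no other point is interior. $D_s$ is a bounded complete Reinhardt domain containing $0$: if $z\in D_s$ and $|w_j|\le|z_j|$ for all $j$, then $w\in D_s$.

**Lemma 2 (Thullen, Sunada).** If $F:D\to D'$ is a biholomorphism of bounded complete Reinhardt domains in $\mathbb C^n$, then some map $L(z)=(r_1z_{\sigma(1)},\dots,r_nz_{\sigma(n)})$, with $r_j\in\mathbb C^*$ and $\sigma$ a permutation, maps $D$ onto $D'$.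

*Proof.* Let $T$ be the group of diagonal unitary matrices; it acts on $D$ and on $D'$. Let $G$ be the identity component of the Lie group $\mathrm{Aut}(D')$; it contains the torus $T$.

*First we show that the centralizer of $T$ in $\mathrm{Aut}(D')$ is $T$.* An element $g$ commuting with $T$ maps the unique fixed point $0$ of $T$ to a fixed point of $T$, so $g(0)=0$ and $g$ is linear by Cartan. A linear map commuting with $T$ is diagonal. All integer powers of $g$ preserve the bounded neighbourhood $D'$ of $0$, so the diagonal entries are unimodular, and $g\in T$. The same holds for $D$.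

*Next we conjugate the two tori.* By the first part applied to $D$, the group $FTF^{-1}\subset\mathrm{Aut}(D')$ is its own centralizer as well. A torus containing $T$ centralizes $T$, so $T$ is a maximal torus of $G$; likewise $FTF^{-1}$. Each lies in a maximal compact subgroup of $G$. These are connected and conjugate in $G$. After such a conjugation both tori are maximal tori of one connected compact group, hence conjugate there. So $gFTF^{-1}g^{-1}=T$ for some $g\in G$.

*Finally we read off the form of $L:=gF$.* We have $LTL^{-1}=T$, so $L(0)$ is fixed by $T$, that is, $L(0)=0$, and $L:D\to D'$ is linear by Cartan. For $t\in T$ we have $L^{-1}tL=t'\in T$, so $tLe_j=Lt'e_j=t'_jLe_j$. Thus $Le_j$ is an eigenvector of every $t\in T$, hence a multiple of a basis vector. So $L$ permutes the coordinate axes. $\square$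

**Lemma 3.** If $D_s\cong D_{s'}$, then $s=s'$.

*Proof.* *First we remove the scalars.* Let $L$ be as in Lemma 2 with $D=D_s$, $D'=D_{s'}$. On both domains $\sup|z_j|=1$ for every $j$ (for $j=1$ let $z_2=0$; for $j\ge2$ let $z_1=0$), so $|r_j|=1$ for all $j$. Put $f_s(v)=\big(1+\sum_kh_k(s)v^k\big)^{-1}$. As the $h_k(s)\ge0$ are not all zero, $f_s$ is strictly decreasing on $[0,1]$, with $f_s(0)=1$ and $f_s(1)>0$. In the variables $x_j=|z_j|^2$ the domain $D_s$ becomes
$$\Delta_s=\{x\in[0,\infty)^n:x_j<1\ (j\ge2),\ x_1<f_s(x_2)\},$$
and $\Delta_{s'}$ is obtained from $\Delta_s$ by the permutation: its $j$-th coordinate is $x_{\sigma(j)}$.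

*Next we show $\sigma(1)=1$.* For $j\ge2$ the set $\overline{\Delta_s}\cap\{x_j=1\}$ has nonempty interior in $\{x_j=1\}\cap[0,\infty)^n$: it contains all such points whose other coordinates are smaller than $f_s(1)$. On the other hand, on $\overline{\Delta_s}$ we have $x_1\le f_s(x_2)$, so $\overline{\Delta_s}\cap\{x_1=1\}\subset\{x_2=0\}$, which has no interior in the face $\{x_1=1\}$. The same is true for $s'$, so $\sigma(1)=1$.

*Next we show $\sigma(2)=2$.* For $n=2$ this is automatic. Let $n\ge3$. For $j\ge3$ the projection of $\Delta_s$ to the $(x_1,x_j)$-plane is $[0,1)^2$ (use $x_2=0$). For $j=2$ it is $\{x_2<1,\ x_1<f_s(x_2)\}\ne[0,1)^2$. The same holds for $s'$, so $\sigma(2)=2$.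

*Conclusion.* Projecting to the $(x_1,x_2)$-plane gives $f_s=f_{s'}$ on $[0,1)$. So $h_k(s)=h_k(s')$ for all $k$, and $s=s'$. $\square$

**Proof of Theorems C and A, given Theorem B.** Let $X\to\mathbb C^d$ be the family of Theorem B for the set $K$ in (3). If $X_s\cong X_{s'}$, then $D_s\cong\mathrm{core}(X_s)\cong\mathrm{core}(X_{s'})\cong D_{s'}$, so $s=s'$ by Lemma 3. Also $\mathcal O(X_s)=\mathbb C$. This is Theorem C for $S=\mathbb C^d$.

In general let $\tau:S\to\mathbb C^d$ be injective and holomorphic; for Stein $S$ it exists by Bishop–Narasimhan–Remmert. Because $\pi$ is a submersion, the pullback $\tau^*X=\{(\sigma,x)\in S\times X:\tau(\sigma)=\pi(x)\}$ is a complex manifold, and its projection to $S$ is a surjective holomorphic submersion with fibers $X_{\tau(\sigma)}$. These are long $\mathbb C^n$'s with only constant holomorphic functions, and as $\tau$ is injective they are pairwise non-biholomorphic. A manifold with only constant functions and positive dimension is not Stein. The case $S=\mathbb C$, $n=2$ is Theorem A; restricting the family to $\pi^{-1}(\mathbb D)$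 gives the family over the disc. $\blacksquare$

It remains to prove Theorem B.

## 5. Limits of injective maps, and three obstructions

Long $\mathbb C^n$'s are built as direct limits. Take copies $X^k=\mathbb C^d\times\mathbb C^n$, $k\ge1$, and fibred injective holomorphic maps $\varphi_k:X^k\to X^{k+1}$; glue $x\in X^k$ to $\varphi_k(x)\in X^{k+1}$. If for some $s$ all $\varphi_{k,s}$ with $k$ large are onto, then the increasing union $X_s$ stops growing and $X_s\cong\mathbb C^n$. So we need non-surjective maps.

To get Theorem B we want two things. Over $K$ the maps should move points very little and keep hulls bounded, so that $\mathrm{int}\,K_s$ survives as the core. For any two points $p,p'$ outside, the hull of each small neighbourhood of $p$ should eventually come near $p'$. Then no point outside belongs to the core, and functions are constant there. Lemma 1 makes the second requirement stable: once a point has entered the hull at some stage, it stays in it at all later stages. Three obstructions shape the construction.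

*Non-Runge images are forced.* Suppose $\omega:\mathbb C^n\to\mathbb C^n$ is injective holomorphic with Runge image, and $y\notin\bar B(a,r)$. Take a polynomial $f$ with $f(y)=1$, $|f|<\frac12$ on $\bar B(a,r)$. The function $f\circ\omega^{-1}$ can be approximated by polynomials on the compact set $\omega(\bar B(a,r)\cup\{y\})$, so $\omega(y)\notin\widehat{\omega(\bar B(a,r))}$. The hull of a ball can swallow an outside point only if the image is not Runge. This is where (W) comes in.

*The maps cannot fix $K$.* The first plan would be to keep $\varphi_k=\mathrm{id}$ on $K$. But where $\mathrm{int}\,K_s\ne\emptyset$, the identity theorem then gives $\varphi_{k,s}=\mathrm{id}$, and $X_s\cong\mathbb C^n$. So $\varphi_k$ can only be close to the identity near $K$. The core will be an intersection $\mathcal K_s$ of shrinking sets in $X_s$, and we have to prove that its interior is biholomorphic to $\mathrm{int}\,K_s$.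

*One pair of points does not serve all parameters.* A point $z$ outside $K_{s}$ may lie in $K_{s'}$. So the swallowing can only be prescribed over small balls of parameters, and finitely many such steps have to be composed without destroying each other. Moreover the model map must be applied near the chosen points while almost fixing a neighbourhood of $K$ over *all* of $P_k$. That calls for polynomial convexity with parameters (Section 6) and approximation by fibred automorphisms (Section 7).

## 6. Polynomial convexity of disjoint unions, with parameters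

**Lemma 4 (Kallin).** Let $E_0,\dots,E_m\subset\mathbb C^M$ be compact pc, $P$ a polynomial, and $P(E_i)\subset\Delta_i$ with pairwise disjoint closed discs $\Delta_i$. Then $\bigcup E_i$ is pc.

*Proof.* We use $P$ to decide which $E_i$ is responsible for a given point of the hull. Let $x\in\widehat{\bigcup E_i}$. Then $P(x)$ lies in the hull of $\bigcup\Delta_i$. This set has connected complement, so it is pc and $P(x)\in\Delta_i$ for some $i$, say $i=0$. Suppose $x\notin E_0$. Take a polynomial $Q$ with $Q(x)=1$ and $|Q|<\frac12$ on $E_0$. By Runge there is a one-variable polynomial $h$ with $|h-1|<\frac14$ on $\Delta_0$ and $|h|$ so small on the other discs that $|h(P)Q|<\frac12$ on $E_i$ for $i\ne0$. On $E_0$ we have $|h(P)Q|\le\frac54\cdot\max_{E_0}|Q|<\frac58$, while at $x$ the modulus is at least $\frac34$. This contradicts $x\in\widehat{\bigcup E_i}$. $\square$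

**Definition.** Let $N\subset\mathbb C^d\times\mathbb C^n$ be compact pc and $\Sigma\subset\mathbb C^d$ a closed ball. $W_\Sigma=W_\Sigma(N)$ is the set of $w\in\mathbb C^n$ for which there is a polynomial $P$ with $|P|<\frac12$ on $N$ and $|P-1|<\frac12$ on $\Sigma\times\{w\}$.

$W_\Sigma$ is open, as $\Sigma$ is compact. If $N\subset\mathbb C^d\times\bar B(0,R)$, then $W_\Sigma\supset\mathbb C^n\setminus\bar B(0,R)$: for $|w|>R$ take a high power of $\langle z,w\rangle/|w|^2$, which is $1$ on $\Sigma\times\{w\}$ and has modulus at most a power of $R/|w|<1$ on $N$. Let $W_\Sigma^\infty$ be the component of $W_\Sigma$ containing the connected set $\mathbb C^n\setminus\bar B(0,R)$; it does not depend on $R$. If $\Sigma'\subset\Sigma$, then $W_\Sigma\subset W_{\Sigma'}$, hence $W_\Sigma^\infty\subset W_{\Sigma'}^\infty$.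

**Example.** Let $d=1$, $n=2$ and $N=\{(s,(s,0)):|s|\le1\}$. For $\Sigma=\{|s|\le1\}$ the point $w=(\frac34,0)$ is not in $W_\Sigma$, because $(\frac34,w)\in N$ and no number satisfies both $|P|<\frac12$ and $|P-1|<\frac12$. For $\Sigma=\{|s|\le\frac14\}$ it is: $P=\frac43(z_1-s)$ vanishes on $N$, and $|P-1|=\frac43|s|\le\frac13$ on $\Sigma\times\{w\}$. Small balls of parameters give large sets $W_\Sigma$.

**Lemma 5.** If $(s_0,w_0)\notin N$, there are a closed ball $\Sigma$ centred at $s_0$ and $\rho>0$ with $B(w_0,\rho)\subset W_\Sigma^\infty$.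

*Proof.* We connect $w_0$ to infinity outside $N_{s_0}$ and shrink $\Sigma$ finitely often. The fiber $N_{s_0}$ is pc, so $\mathbb C^n\setminus N_{s_0}$ is connected. Take a path $\gamma$ in it from $w_0$ to a point outside $\bar B(0,R)$. For each $t$ there is a polynomial $Q$ with $Q(s_0,\gamma(t))=1$ and $|Q|<\frac12$ on $N$. By continuity $|Q-1|<\frac12$ on $\Sigma_t\times B(\gamma(t),2\rho_t)$ for some closed ball $\Sigma_t$ about $s_0$ and $\rho_t>0$, so $B(\gamma(t),2\rho_t)\subset W_{\Sigma_t}$. Cover the path by finitely many balls $B(\gamma(t_i),\rho_{t_i})$ and put $\Sigma=\bigcap\Sigma_{t_i}$, $\rho=\min\rho_{t_i}$. A point within $\rho$ of the path is within $2\rho_{t_i}$ of some $\gamma(t_i)$, so the $\rho$-neighbourhood of the path lies in $W_\Sigma$. It is connected, meets $\mathbb C^n\setminus\bar B(0,R)$ and contains $B(w_0,\rho)$. $\square$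

**Lemma 6.** Let $N$ be compact pc, $\Sigma_1,\dots,\Sigma_m$ closed balls in $\mathbb C^d$, and $a_1,\dots,a_m\in\mathbb C^n$ distinct with $a_i\in W_{\Sigma_i}(N)$. There is $\rho>0$ such that for all $a_i^*\in\bar B(a_i,\rho)$ and $0<r_i\le\rho$ the sets $N$, $\Sigma_i\times\bar B(a_i^*,r_i)$ $(1\le i\le m)$ are pairwise disjoint and their union is pc.

*Proof.* We build one polynomial that is near $0$ on $N$ and near $i$ on the $i$-th product, so that Lemma 4 applies. Let $g_i(z)$ be polynomials with $g_i(a_j)=\delta_{ij}$, and let $\eta>0$. If $P$ is as in the definition of $a_i\in W_{\Sigma_i}$, the compact sets $P(N)$ and $P(\Sigma_i\times\{a_i\})$ lie in disjoint closed discs about $0$ and $1$. Composing $P$ with a one-variable polynomial that is close to $0$ on the first and to $1$ on the second disc (Runge), we get $P_i$ with $|P_i|<\eta$ on $N$ and $|P_i-1|<\eta$ on $\Sigma_i\times\{a_i\}$. Put $P=\sum_ii\,g_iP_i$. On $\Sigma_i\times\{a_i\}$ it equals $iP_i$. So for $\eta$ small, $|P|<\frac14$ on $N$ and $|P-i|<\frac14$ on $\Sigma_i\times\{a_i\}$, hence also on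 $\Sigma_i\times\bar B(a_i,2\rho)$ for small $\rho>0$, and $\bar B(a_i^*,r_i)\subset\bar B(a_i,2\rho)$. The closed discs of radius $\frac14$ about $0,1,\dots,m$ are disjoint, and compact convex sets are pc. Apply Lemma 4. $\square$

## 7. Fibred automorphisms that follow an isotopy

We want to move several compact sets independently, by a *global* fibred automorphism. The tool is Andersén–Lempert approximation with parameters: polynomial vector fields are sums of complete ones, and flows of sums are limits of compositions of flows.

**Lemma 7.** Every polynomial vector field on $\mathbb C^n$, $n\ge2$, is a finite sum of fields $c\lambda(z)^kv$ and $c\lambda(z)^k\mu(z)v$, with $\lambda,\mu$ linear forms, $v\in\mathbb C^n$, $\lambda(v)=0$, $\mu(v)=1$ (the last condition for the second kind), $c\in\mathbb C$, $k\ge0$.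

*Proof.* We argue by duality, degree by degree. Constant fields are of the first kind with $k=0$. Let $m\ge1$ and let $\Phi$ be a linear functional on the homogeneous fields of degree $m$ that vanishes on all fields of the two kinds of degree $m$. We must show $\Phi=0$.

*First we describe $\Phi$ using the first kind.* Powers $\lambda^m$ of linear forms span the homogeneous polynomials of degree $m$. So the fields $\lambda^mv$, with $\lambda,v$ arbitrary, span all homogeneous fields of degree $m$. We have $\Phi(\lambda^mv)=\langle A(\lambda),v\rangle$ with $A$ a homogeneous polynomial map of degree $m$ from $(\mathbb C^n)^*$ to itself. This vanishes when $\lambda(v)=0$, so $A(\lambda)$ is a multiple of $\lambda$ for each $\lambda\neq0$; that is, $A_i\lambda_j=A_j\lambda_i$ for all $i,j$. As $n\ge2$, there is $j\ne i$, and $\lambda_i$ is coprime to $\lambda_j$, so $\lambda_i$ divides $A_i$. The quotients agree, and $A(\lambda)=g(\lambda)\lambda$ with $g$ homogeneous of degree $m-1$.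

*Next we recognize a divergence.* Write $g(\lambda)=\sum_\alpha g_\alpha\lambda^\alpha$. Since $\lambda(z)^{m-1}=\sum_\alpha\frac{(m-1)!}{\alpha!}\lambda^\alpha z^\alpha$, the linear functional $\Gamma$ on homogeneous polynomials of degree $m-1$ with $\Gamma(z^\alpha)=\frac{\alpha!}{m\,(m-1)!}g_\alpha$ satisfies $\Gamma(\lambda^{m-1})=g(\lambda)/m$ for all $\lambda$. As $\mathrm{div}(\lambda^mv)=m\lambda(v)\lambda^{m-1}$, we get $\Gamma(\mathrm{div}(\lambda^mv))=\lambda(v)g(\lambda)=\Phi(\lambda^mv)$. So $\Phi=\Gamma\circ\mathrm{div}$.

*Finally we use the second kind.* If $\lambda\ne0$, choose $v\ne0$ with $\lambda(v)=0$, possible as $n\ge2$, and $\mu$ with $\mu(v)=1$. Then $\mathrm{div}(\lambda^{m-1}\mu v)=\lambda^{m-1}$, so $0=\Phi(\lambda^{m-1}\mu v)=\Gamma(\lambda^{m-1})=g(\lambda)/m$. Hence $g=0$ and $\Phi=0$. $\square$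

On $\mathbb C^d\times\mathbb C^n$ consider the fields $c\,s^\beta\lambda(z)^kv$ and $c\,s^\beta\lambda(z)^k\mu(z)v$ in the $z$-directions, with $\lambda,\mu,v$ as in Lemma 7. Along their trajectories $s$ and $\lambda(z)$ are constant, and for the second kind $\mu(z)$ grows exponentially. So they are complete, with flows
$$(s,z)\mapsto\big(s,\,z+tc\,s^\beta\lambda(z)^kv\big),\qquad(s,z)\mapsto\big(s,\,z+\mu(z)(e^{tcs^\beta\lambda(z)^k}-1)v\big)\tag{4}$$
consisting of fibred automorphisms.

**Lemma 8.** Let $W=\sum_{\nu=1}^qW^\nu$ with polynomial fields $W,W^\nu$ on $\mathbb C^M$, the $W^\nu$ complete. Let $\tau>0$, and let $C$ be compact such that $\exp tW$ is defined on $C$ for $t\in[0,\tau]$. Put $\Pi_h=\exp hW^1\circ\dots\circ\exp hW^q$. Then $(\Pi_{\tau/m})^m\to\exp\tau W$ uniformly on $C$ as $m\to\infty$.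

*Proof.* We show that the local errors $O(h^2)$ add up to $O(h)$. Let $D=\{\exp tW(x):x\in C,\ 0\le t\le\tau\}$, a compact set, and let $D(1)$ be its closed $1$-neighbourhood. For some $h_0>0$ the flow $\exp hW$, $0\le h\le h_0$, is defined on the compact convex hull of $D(1)$. Bounding $DW$ on the compact set swept out, and integrating along segments in the convex hull, we get a constant $\Lambda$ with $|\exp hW(x)-\exp hW(y)|\le e^{\Lambda h}|x-y|$ for $x,y\in D(1)$. There is also a constant $c_0$ with $|\Pi_h(x)-\exp hW(x)|\le c_0h^2$ on $D(1)$, since both maps are smooth in $(h,x)$, equal the identity at $h=0$ and have $h$-derivative $W$ there.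

For $x\in C$ and $h=\tau/m$ let $e_j=|\Pi_h^j(x)-\exp(jhW)(x)|$. As long as $\Pi_h^j(x)\in D(1)$ we have $e_{j+1}\le e^{\Lambda h}e_j+c_0h^2$. Hence $e_j\le jc_0h^2e^{\Lambda\tau}\le c_0\tau e^{\Lambda\tau}h$ for $j\le m$. For $h$ small this is $<1$, so the points stay in $D(1)$ for all $j\le m$, and $e_m\to0$ uniformly on $C$. $\square$

**Lemma 9.** Let $E_0,\dots,E_m\subset\mathbb C^d\times\mathbb C^n$ be compact. For $t\in[0,1]$ let $F_t^i(s,z)=(s,\alpha_i(t)z+b_i(t))$ with $\alpha_i>0$, $\alpha_i,b_i$ continuous and piecewise $C^1$, and $F^i_0=\mathrm{id}$. Assume that for every $t$ the sets $F_t^i(E_i)$ are pairwise disjoint with pc union. Then for every $\mu>0$ there is a fibred holomorphic automorphism $\Phi$ of $\mathbb C^d\times\mathbb C^n$ with $|\Phi-F_1^i|<\mu$ on $E_i$ for all $i$.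

*Proof.* **Step 1.** *This step finds neighbourhoods on which Oka–Weil can be used.* The isotopy is generated by the fields $v_t^i=(\alpha_i'/\alpha_i)(z-b_i)+b_i'$ in the $z$-directions: $\frac d{dt}F_t^i=v_t^i\circ F_t^i$ away from finitely many breakpoints, where $v^i_t$ has one-sided limits. Write $E_i(\kappa)$ for the closed $\kappa$-neighbourhood of $E_i$. For each $t_0$ the compact pc set $\bigcup_iF_{t_0}^i(E_i)$ has a compact pc neighbourhood $U=\bigsqcup U^i$, with disjoint compact neighbourhoods $U^i$ of $F^i_{t_0}(E_i)$. Then $F_t^i(E_i(\kappa))\subset U^i$ for $t$ near $t_0$ and small $\kappa$. By compactness of $[0,1]$ there are $\kappa>0$ and a finite partition of $[0,1]$, including all breakpoints, with, for each interval $I$ of it, a compact pc set $U_I=\bigsqcup U_I^i$ such that $F_t^i(E_i(\kappa))\subset U_I^i$ for $t\in I$.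

**Step 2.** *This step replaces the fields by polynomial fields that are constant in time.* Let $\eta>0$. Refine the partition, keeping the sets $U_I$, so that on each subinterval $v_t^i$ varies by less than $\eta$ on $U_I^i$. Let $t'$ be the left endpoint of a subinterval. The function equal to $v^i_{t'+}$ near $U_I^i$ for each $i$ is holomorphic near the pc set $U_I$. By Oka–Weil there is a polynomial field $W=\sum_jw_j(s,z)\partial_{z_j}$ with $|W-v_t^i|<2\eta$ on $F_t^i(E_i(\kappa))$ for all $i$ and all $t$ in the subinterval.

**Step 3.** *This step compares trajectories.* Let $x_t$ be the trajectory of the resulting piecewise constant-in-time field with $x_0=x\in E_i$. It stays in the fiber of $x$. Let $\Lambda$ be a common Lipschitz constant of the affine fields $v_t^i$ and $\alpha_{\min}=\min_{i,t}\alpha_i(t)$. As long as $x_t\in F_t^i(E_i(\kappa))$,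
$$|x_t-F_t^ix|\le\int_0^t\big(2\eta+\Lambda|x_\tau-F_\tau^ix|\big)\,d\tau,\qquad\text{so}\qquad|x_t-F_t^ix|\le2\eta e^\Lambda$$
by Gronwall. The set $F_t^i(E_i(\kappa))$ contains the closed fibrewise $\kappa\alpha_i(t)$-neighbourhood of $F_t^i(E_i)$. Hence, if $2\eta e^\Lambda<\kappa\alpha_{\min}$, the condition $|x_t-F_t^ix|\le\kappa\alpha_{\min}$ holds at $t=0$. It is preserved in limits, because the trajectory stays in a compact set and so continues. And it persists a little longer, because by Gronwall it holds with strict inequality. So it holds for all $t\in[0,1]$. Fix $\eta$ with $2\eta e^\Lambda<\min(\kappa\alpha_{\min},\mu/2)$.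

**Step 4.** *This step replaces the flows by automorphisms.* Let $W_1,\dots,W_q$ be the fields on the successive subintervals, of lengths $\tau_1,\dots,\tau_q$. Put $C_0=\bigcup E_i$, $g_l=\exp\tau_lW_l$, $C_l=g_l(C_{l-1})$. By Step 3, $\exp tW_l$ is defined on $C_{l-1}$ for $t\in[0,\tau_l]$, hence also on a compact neighbourhood $L_{l-1}$ of $C_{l-1}$, and $|g_q\circ\cdots\circ g_1-F_1^i|<\mu/2$ on $E_i$. Write $W_l=\sum_\beta s^\beta W_{l,\beta}(z)$. By Lemma 7 applied to each $W_{l,\beta}$, the field $W_l$ is a finite sum of the complete fields whose flows are in (4). By Lemma 8 there are fibred automorphisms $G_{l,m}\to g_l$ $(m\to\infty)$, uniformly on $L_{l-1}$.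

If $f_m\to f$ uniformly on $C_0$ and $f(C_0)=C_{l-1}$, then $f_m(C_0)\subset L_{l-1}$ for large $m$. As $g_l$ is uniformly continuous on $L_{l-1}$, $G_{l,m}\circ f_m\to g_l\circ f$ uniformly on $C_0$. By induction on $l$, $G_{q,m}\circ\dots\circ G_{1,m}\to g_q\circ\dots\circ g_1$ uniformly on $C_0$. Take $\Phi=G_{q,m}\circ\dots\circ G_{1,m}$ with $m$ large. $\square$

## 8. A non-Runge copy of $\mathbb C^n$ in normal form

**Lemma 10.** There are an injective holomorphic map $\theta:\mathbb C^n\to\mathbb C^n$, points $b_1,q',p\in\mathbb C^n$ with pairwise distinct first coordinates, numbers $0<R_1<R_2$, $\rho_0>0$ and a polynomial $Q(z)$ such that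

(i) $\theta(\bar B(q',\rho_0))\subset\widehat{\theta(\bar B(b_1,R_1))}$;

(ii) $|Q|<\frac14$ on $\bar B(b_1,R_2)$, $|Q-1|<\frac14$ on $\bar B(q',\rho_0)$, $|Q-2|<\frac14$ on $\bar B(p,\rho_0)$;

(iii) $\theta(p)=p$ and $\theta'(p)=I$.

In words: a small ball near $q'$ is swallowed by the hull of a large ball about $b_1$, while near the third point $p$ the map is almost the identity.

*Proof.* **Step 1.** *This step finds a ball whose image has too large a hull.* By (W) there is an injective holomorphic $\theta:\mathbb C^n\to\mathbb C^n$ whose image $\Omega$ is not Runge. For $n>2$ take $\Omega=\Omega_0\times\mathbb C^{n-2}$ with $\Omega_0\subset\mathbb C^2$ as in (W): if $\Omega$ were Runge, functions on $\Omega_0$, extended independently of the other variables, would be approximable, and the approximations could be restricted to $\Omega_0\times\{0\}$. If $\theta(B)$ were pc for every closed ball $B$ about $0$, polynomials would be dense in $\mathcal O(\Omega)$ by Oka–Weil. So, with $b_1=0$, there is a ball $B_0=\bar B(b_1,R_0)$ with $H:=\widehat{\theta(B_0)}\ne\theta(B_0)$.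

**Step 2.** *This step finds a swallowed point inside $\Omega$.* If $H\cap\Omega=\theta(B_0)$, then $H\setminus\Omega=H\setminus\theta(B_0)$ is a nonempty compact set disjoint from $\theta(B_0)$. By Oka–Weil on the pc set $H$, applied to the function $0$ near $\theta(B_0)$ and $1$ near $H\setminus\Omega$, there is a polynomial with modulus $<\frac13$ on $\theta(B_0)$ and $>\frac23$ on $H\setminus\Omega$. This contradicts $H=\widehat{\theta(B_0)}$. So there is $q\in(H\cap\Omega)\setminus\theta(B_0)$.

**Step 3.** *This step swallows a whole ball.* Choose $R_1>R_0$ with $\theta^{-1}(q)\notin\bar B(b_1,R_1)$. For small vectors $v$ we have $\theta(B_0)+v\subset\theta(\bar B(b_1,R_1))$, and $q+v$ lies in the hull $H+v$ of $\theta(B_0)+v$. So $q+v\in\widehat{\theta(\bar B(b_1,R_1))}$ for all small $v$, and (i) holds for all $q'$ near $\theta^{-1}(q)$ and small $\rho_0$.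

**Step 4.** *This step arranges (ii).* Choose such a $q'\notin\bar B(b_1,R_1)$ with first coordinate different from that of $b_1$, then $p\notin\bar B(b_1,R_1)$ with first coordinate different from both, and then $R_2>R_1$ with $q',p\notin\bar B(b_1,R_2)$. A compact pc set $E$ together with a point $y$ is pc: for $x\notin E\cup\{y\}$ take polynomials with $f(x)=1$, $|f|<\frac12$ on $E$, and $g(y)=0$, $g(x)=1$; then $f^kg$ with $k$ large has value $1$ at $x$ and modulus $<1$ on $E\cup\{y\}$. So $\bar B(b_1,R_2)\cup\{q',p\}$ is pc. By Oka–Weil there is a polynomial $Q$ close to $0$ on the ball, to $1$ at $q'$ and to $2$ at $p$. Shrinking $\rho_0$ gives (ii).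

**Step 5.** *This step normalizes $\theta$ at $p$.* Replace $\theta$ by $\ell\circ\theta$ with $\ell(w)=p+\theta'(p)^{-1}(w-\theta(p))$. This gives (iii). Property (i) is preserved, since affine automorphisms commute with taking hulls. $\square$

These data are fixed from now on.

## 9. One swallowing over a ball of parameters

**Lemma 11.** Let $N\subset\mathbb C^d\times\mathbb C^n$ be compact pc, $\Sigma,\Sigma_1,\dots,\Sigma_m\subset\mathbb C^d$ closed balls, and $a,a',a_1,\dots,a_m\in\mathbb C^n$ distinct, with $a,a'\in W_\Sigma^\infty(N)$ and $a_i\in W_{\Sigma_i}(N)$. There is $\bar r>0$ such that for all $r\in(0,\bar r)$ and $\delta>0$ there is a fibred injective holomorphic map $\chi:\mathbb C^d\times\mathbb C^n\to\mathbb C^d\times\mathbb C^n$ with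

(i) $|\chi-\mathrm{id}|<\delta$ on $E_0:=N\cup\bigcup_i\Sigma_i\times\bar B(a_i,r)$;

(ii) $\chi_s(\bar B(a',r))\subset\widehat{\chi_s(\bar B(a,r))}$ for all $s\in\Sigma$.

The order of quantifiers matters later: $\bar r$ does not depend on $\delta$. The plan is $\chi=A^{-1}\circ\theta\circ\Phi$. Here $A$ shrinks everything to a tiny neighbourhood of $p$, where $\theta$ is almost the identity. The automorphism $\Phi$ acts like $A$ on $E_0$, but blows the ball at $a$ up to the large ball about $b_1$ and puts the ball at $a'$ near $q'$.

*Proof.* **Step 1.** *This step chooses paths and $\bar r$.* Let $N\subset\mathbb C^d\times\bar B(0,R)$ and $R'>\max(R,|a|,|a'|,|a_1|+1,\dots,|a_m|+1)$. Let $\zeta,\zeta'$ be the first coordinates of $b_1-p$ and $q'-p$; by Lemma 10, $\zeta,\zeta',0$ are distinct. Fix $\kappa>0$ with $\kappa|\zeta|,\kappa|\zeta'|>R'+2$ and $\kappa|\zeta-\zeta'|>4$. The points $c=\kappa(b_1-p)$, $c'=\kappa(q'-p)$ lie outside $\bar B(0,R')$, hence in $W_\Sigma^\infty$, and are different from each other and from $a,a',a_1,\dots,a_m$. A connected open set in $\mathbb C^n$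 minus a finite set is connected. So there are piecewise linear paths $\gamma$ in $W_\Sigma^\infty\setminus\{a',a_1,\dots,a_m\}$ from $a$ to $c$, and $\gamma'$ in $W_\Sigma^\infty\setminus\{c,a_1,\dots,a_m\}$ from $a'$ to $c'$.

For each $t_0\in[0,1]$ apply Lemma 6 to the distinct points $\gamma(t_0),a',a_1,\dots,a_m$ with balls $\Sigma,\Sigma,\Sigma_1,\dots,\Sigma_m$. The resulting number $\rho(t_0)$ serves for all $t$ with $|\gamma(t)-\gamma(t_0)|\le\rho(t_0)$ and all radii $\le\rho(t_0)$. Finitely many of the open conditions $|\gamma(t)-\gamma(t_0)|<\rho(t_0)$ cover $[0,1]$. Proceed in the same way for $c,\gamma'(t),a_1,\dots,a_m$, and apply Lemma 6 also to $a_1,\dots,a_m$ alone. Let $\bar r$ be the minimum of the finitely many numbers obtained and of $\frac12$. Then for $r<\bar r$ the set $E_0$ is pc, and for all $t\in[0,1]$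
$$E_0,\quad\Sigma\times\bar B(\gamma(t),r),\quad\Sigma\times\bar B(a',r)\qquad\text{and}\qquad E_0,\quad\Sigma\times\bar B(c,r),\quad\Sigma\times\bar B(\gamma'(t),r)$$
are disjoint triples with pc union. Also $E_0\subset\mathbb C^d\times\bar B(0,R')$. Fix $r<\bar r$ and $\delta>0$.

**Step 2.** *This step chooses the contraction.* Let $A(z)=p+\varepsilon z$ with $\varepsilon\in(0,1)$ so small that $1/\varepsilon\ge\kappa$, $\varepsilon R'\le\min(1,\rho_0)$ and $\varepsilon r<\min(R_2,\rho_0/2)$. By Lemma 10(iii) there is $c_1$ with $|\theta(p+h)-p-h|\le c_1|h|^2$ for $|h|\le1$. So for $|z|\le R'$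
$$|A^{-1}\theta A(z)-z|=\varepsilon^{-1}|\theta(p+\varepsilon z)-p-\varepsilon z|\le c_1\varepsilon R'^2,$$
and we take $\varepsilon$ so small that this is $<\delta/2$. We also write $A$ and $\theta$ for the fibred maps $(s,z)\mapsto(s,A(z))$ and $(s,z)\mapsto(s,\theta(z))$.

**Step 3.** *This step describes an isotopy to which Lemma 9 applies.* Put $T=\Sigma\times\bar B(a,r)$, $T'=\Sigma\times\bar B(a',r)$. The sets $E_0,T,T'$ are moved by maps $z\mapsto\alpha z+b$, $\alpha>0$, in four phases.

*Phase 1.* $E_0$ is fixed; translate $T$ along $\gamma$, then $T'$ along $\gamma'$. The sets are disjoint with pc union by Step 1.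

*Phase 2.* $E_0$ is fixed; translate $T$ and $T'$ so that their centres are $\kappa(t)(b_1-p)$ and $\kappa(t)(q'-p)$, with $\kappa(t)$ increasing from $\kappa$ to $1/\varepsilon$. The function $z_1$ maps the three sets into the discs $\{|\xi|\le R'\}$, $\{|\xi-\kappa(t)\zeta|\le r\}$, $\{|\xi-\kappa(t)\zeta'|\le r\}$. These are disjoint, as $r<1$ and by the choice of $\kappa$. Use Lemma 4.

*Phase 3.* Apply to all three sets the global maps $z\mapsto(1-t+t\varepsilon)z+tp$, ending with $A$. Global affine automorphisms preserve disjointness and polynomial convexity. At the end $E_0$ has become $A(E_0)\subset\mathbb C^d\times\bar B(p,\rho_0)$, $T$ has become $\Sigma\times\bar B(b_1,\varepsilon r)$, and $T'$ has become $\Sigma\times\bar B(q',\varepsilon r)$.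

*Phase 4.* Keep the first and the third set and dilate the second about $b_1$ to $\Sigma\times\bar B(b_1,R_2)$. The polynomial $Q$ maps the sets $A(E_0)$, $\Sigma\times\bar B(b_1,\cdot)$, $\Sigma\times\bar B(q',\varepsilon r)$ into the discs of radius $\frac14$ about $2$, $0$, $1$. Use Lemma 4.

By Lemma 9, for each $\mu>0$ there is a fibred automorphism $\Phi$ that is within $\mu$ of $A$ on $E_0$, of $z\mapsto b_1+\frac{R_2}r(z-a)$ on $T$, and of $z\mapsto q'+\varepsilon(z-a')$ on $T'$.

**Step 4.** *This step proves (ii).* Let $\mu\le\min(R_2-R_1,\rho_0/2)$ and $s\in\Sigma$. By (1), applied to $w\mapsto\Phi_s(a+\frac r{R_2}(w-b_1))$ on $\bar B(b_1,R_2)$ and $y\in\bar B(b_1,R_1)$, we have $\Phi_s(\bar B(a,r))\supset\bar B(b_1,R_1)$. Also $\Phi_s(\bar B(a',r))\subset\bar B(q',\varepsilon r+\mu)\subset\bar B(q',\rho_0)$. Let $\chi_s=A^{-1}\circ\theta\circ\Phi_s$, which is fibred, injective and holomorphic. By Lemma 10(i),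
$$\chi_s(\bar B(a',r))\subset A^{-1}\theta(\bar B(q',\rho_0))\subset A^{-1}\widehat{\theta(\bar B(b_1,R_1))}=\widehat{A^{-1}\theta(\bar B(b_1,R_1))}\subset\widehat{\chi_s(\bar B(a,r))}.$$

**Step 5.** *This step proves (i).* Let also $\mu\le1$. On $E_0$ the values of $A$ and $\Phi$ (in the $z$-directions) lie in $\bar B(p,\rho_0+1)$, so
$$|\chi-\mathrm{id}|\le|A^{-1}\theta\Phi-A^{-1}\theta A|+|A^{-1}\theta A-\mathrm{id}|<\varepsilon^{-1}\,\mathrm{Lip}\big(\theta|_{\bar B(p,\rho_0+1)}\big)\,\mu+\delta/2,$$
which is $<\delta$ for $\mu$ small. $\square$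

## 10. The sequence $\varphi_k$

Let $K$ be as in Theorem B. We construct inductively fibred injective holomorphic self-maps $\varphi_k$ of $\mathbb C^d\times\mathbb C^n$, compact pc sets $N_k\subset N_k^+$ and numbers $\eta_k>0$, with $\eta_1=1$. Write $\varphi_{j,k}=\varphi_{k-1}\circ\dots\circ\varphi_j$ for $j<k$ and $\varphi_{k,k}=\mathrm{id}$. At step $k$ the number $\eta_k$ and the maps $\varphi_1,\dots,\varphi_{k-1}$ are given.

**Step 1.** *This step surrounds $K^k$ by pc sets.* Compact pc sets have bases of compact pc neighbourhoods, so there are compact pc sets with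
$$K^k\subset\mathrm{int}\,N_k,\qquad N_k\subset\mathrm{int}\,N_k^+,\qquad N_k^+\subset\{x:\mathrm{dist}(x,K^k)<\eta_k\}.$$

**Step 2.** *This step makes the next neighbourhoods fit into the present one.* Choose $\eta_{k+1}\in(0,\eta_k/2)$ such that
$$s\in P_k,\ \mathrm{dist}((s,z),K^{k+1})\le\eta_{k+1}\ \Longrightarrow\ \{s\}\times\bar B(z,\eta_{k+1})\subset N_k.\tag{5}$$
If this were impossible, letting $\eta_{k+1}\to0$ we would get points outside $N_k$, over $P_k$, converging to a point of $K^{k+1}\cap\pi^{-1}(P_k)=K^k\subset\mathrm{int}\,N_k$, a contradiction.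

**Step 3.** *This step fixes a scale at which step $k$ must work, measured in all earlier coordinates.* Let $C_k=\{(s,\varphi_{j,k,s}(y)):1\le j\le k,\ s\in P_k,\ |y|\le k\}$, a compact set. Choose $\delta_k'>0$ with
$$B(\varphi_{j,k,s}(y),\delta_k')\subset\varphi_{j,k,s}(B(y,1/k))\qquad(1\le j\le k,\ s\in P_k,\ |y|\le k).\tag{6}$$
This is possible. The distance from $\varphi_{j,k,s}(y)$ to $\varphi_{j,k,s}(\partial B(y,1/k))$ is continuous and positive on a compact set of $(s,y)$, so it has a positive lower bound. The open set $\varphi_{j,k,s}(B(y,1/k))$ has its boundary in $\varphi_{j,k,s}(\partial B(y,1/k))$. A ball about $\varphi_{j,k,s}(y)$ that does not meet this boundary lies in the open set.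

**Lemma 12.** The map $\varphi_k$ can be chosen such that

(i) on $N_k$: $|\varphi_{k,s}(z)-z|<\min(2^{-k},\eta_{k+1})$ and $|\det D\varphi_{k,s}(z)-1|<2^{-k-1}$;

(ii) if $s\in P_k$, $(s,z),(s,z')\in C_k$, and both points have distance $\ge\eta_k$ from $K^k$, then there are $a,a'\in\mathbb C^n$ and $r>0$ with $\bar B(a,r)\subset B(z,\delta_k')$, $a'\in B(z',\delta_k')$ and $\varphi_{k,s}(a')\in\widehat{\varphi_{k,s}(\bar B(a,r))}$.

*Proof.* **Step 1.** *This step reduces to finitely many pairs of points.* Let $G$ be the compact set of triples $(s,z,z')$ as in (ii). If $G=\emptyset$ take $\varphi_k=\mathrm{id}$. For $(s_0,z_0,z_0')\in G$ the points $(s_0,z_0)$ and $(s_0,z_0')$ are not in $N_k^+$. Apply Lemma 5 with $N=N_k^+$ to both and take the smaller of the two balls and radii (recall $W_\Sigma^\infty\subset W_{\Sigma'}^\infty$ for $\Sigma'\subset\Sigma$). We get a closed ball $\Sigma$ about $s_0$ and $\rho\in(0,\delta_k'/4)$ with $B(z_0,\rho)\cup B(z_0',\rho)\subset W_\Sigma^\infty(N_k^+)$. By compactness there are finitely many $(\Sigma_l,z_l,z_l',\rho_l)$, $1\le l\le M$,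 of this kind such that each $(s,z,z')\in G$ lies in $\Sigma_l\times B(z_l,\rho_l)\times B(z_l',\rho_l)$ for some $l$. Choose $a_l\in B(z_l,\rho_l)$ and $a_l'\in B(z_l',\rho_l)$ so that all $2M$ points are distinct.

**Step 2.** *This step composes $M$ swallowings, protecting at each stage the balls whose turn is still to come.* For $l=1,\dots,M$ apply Lemma 11 with $N=N_k^+$, $(\Sigma;a,a')=(\Sigma_l;a_l,a_l')$ and remaining pairs $(\Sigma_i,a_i),(\Sigma_i,a_i')$, $i>l$; this gives numbers $\bar r_l$. Let $r_l=4^{-l}r_*$ with $0<r_*<\min_l\bar r_l$ and $2r_*<\delta_k'/2$. Choose $\tau>0$ such that the closed fibrewise $2\tau$-neighbourhood of $N_k$ lies in $N_k^+$, and $\delta>0$ with $M\delta<\min(\tau,r_M)$, to be decreased below; the $r_l$ do not depend on $\delta$. Lemma 11 gives maps $\chi_l$ with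
$$|\chi_l-\mathrm{id}|<\delta\quad\text{on}\quad N_k^+\cup\bigcup_{i>l}\Sigma_i\times\big(\bar B(a_i,r_l)\cup\bar B(a_i',r_l)\big),\tag{7}$$
$$\chi_{l,s}(\bar B(a_l',r_l))\subset\widehat{\chi_{l,s}(\bar B(a_l,r_l))}\qquad(s\in\Sigma_l).\tag{8}$$
Put $\psi_0=\mathrm{id}$, $\psi_l=\chi_l\circ\dots\circ\chi_1$ and $\varphi_k=\psi_M$.

**Step 3.** *This step proves (i).* On the closed fibrewise $\tau$-neighbourhood of $N_k$ we have $|\varphi_k-\mathrm{id}|<M\delta$, because $M\delta<\tau$ keeps the successive images in the $2\tau$-neighbourhood, where (7) holds. By the Cauchy estimates, (i) holds if $\delta$ is small.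

**Step 4.** *This step proves (ii).* Let $(s,z,z')\in G$ and choose $l$ with $(s,z,z')\in\Sigma_l\times B(z_l,\rho_l)\times B(z_l',\rho_l)$. For $w\in\bar B(a_l,2r_l)$ or $w\in\bar B(a_l',2r_l)$ the points $\chi_{i,s}\cdots\chi_{1,s}(w)$, $i<l$, stay within $2r_l+M\delta<3r_l<r_{l-1}$ of $a_l$ or $a_l'$ respectively. So (7) applies at each of the first $l-1$ stages, whose radii are $\ge r_{l-1}$, and $|\psi_{l-1,s}(w)-w|\le M\delta<r_l$. Hence $\psi_{l-1,s}(\bar B(a_l,2r_l))\supset\bar B(a_l,r_l)$ by (1), and $\psi_{l-1,s}(a_l')\in\bar B(a_l',r_l)$. By (8),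
$$\psi_{l,s}(a_l')\in\widehat{\chi_{l,s}(\bar B(a_l,r_l))}\subset\widehat{\psi_{l,s}(\bar B(a_l,2r_l))}.$$
The later maps cannot destroy this. By (2) with $\omega=\chi_{M,s}\circ\cdots\circ\chi_{l+1,s}$, we get $\varphi_{k,s}(a_l')\in\widehat{\varphi_{k,s}(\bar B(a_l,2r_l))}$. Finally $|a_l-z|<2\rho_l<\delta_k'/2$, $2r_l<\delta_k'/2$ and $|a_l'-z'|<\delta_k'/2$. So (ii) holds with $a=a_l$, $a'=a_l'$, $r=2r_l$. $\square$

This completes the induction. Let $X$ be the direct limit of $X^k=\mathbb C^d\times\mathbb C^n$ under the open embeddings $\varphi_k:X^k\to X^{k+1}$, with embeddings $\iota_k:X^k\to X$, so that $\iota_k=\iota_{k+1}\circ\varphi_k$. $X$ is a complex manifold. It is Hausdorff because any two points lie in one $\iota_k(X^k)$, and second countable as a countable union of second countable open sets. As the $\varphi_k$ are fibred, the projections induce a surjective holomorphic submersion $\pi:X\to\mathbb C^d$ with fibers $X_s=\bigcup_k\iota_k(\{s\}\times\mathbb C^n)$. These are long $\mathbb C^n$'s. They are connected, and noncompact: a compact one would equal some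 $\iota_k(\{s\}\times\mathbb C^n)\cong\mathbb C^n$.

## 11. The core of a fiber and the constancy of functions

Fix $s$ and let $k_0\ge1$ be such that $s\in P_{k_0}$. Write $X_s^k=\iota_k(\{s\}\times\mathbb C^n)\cong\mathbb C^n$, write $\iota_k(N_{k,s})$ for $\iota_k(\{s\}\times N_{k,s})\subset X_s$, and let $p_k\in\mathbb C^n$ be the coordinate of $p\in X_s^k$; thus $p_{k+1}=\varphi_{k,s}(p_k)$. For $k\ge k_0$ we claim
$$\mathrm{dist}((s,z),K^{k+1})\le\eta_{k+1}\ \Longrightarrow\ z\in\varphi_{k,s}(N_{k,s}).\tag{9}$$
Indeed $\bar B(z,\eta_{k+1})\subset N_{k,s}$ by (5), there $|\varphi_{k,s}-\mathrm{id}|<\eta_{k+1}$ by Lemma 12(i), and (1) with $b=y=z$ and $\rho=\mu=\eta_{k+1}$ gives the claim. Since $N_{k+1}$ lies within $\eta_{k+1}$ of $K^{k+1}$, in particular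
$$N_{k+1,s}\subset\varphi_{k,s}(N_{k,s})\qquad(k\ge k_0),\tag{10}$$
so the compact sets $\iota_k(N_{k,s})$, $k\ge k_0$, decrease. Put $\mathcal K_s=\bigcap_{k\ge k_0}\iota_k(N_{k,s})$, a compact, possibly empty set.

**Step 1: $\mathrm{int}\,\mathcal K_s\cong\mathrm{int}\,K_s$.** *This step shows that the planted domain survives in the limit.*

*The map.* For $p\in\mathcal K_s$ we have $p_k\in N_{k,s}$ for $k\ge k_0$, so $|p_{k+1}-p_k|<2^{-k}$ by Lemma 12(i). Hence $p_k$ converges uniformly on $\mathcal K_s$; let $\Psi(p)$ be the limit. As $\mathrm{dist}((s,p_k),K^k)<\eta_k\to0$ and $K$ is closed, $\Psi(p)\in K_s$. On $\mathrm{int}\,\mathcal K_s$ (interior in $X_s$) $\Psi$ is a uniform limit of the injective holomorphic maps $\Psi_k(p)=p_k$, hence holomorphic. In the coordinate $p_{k_0}$ we have $\det D\Psi_k=\prod_{i=k_0}^{k-1}\det D\varphi_{i,s}(p_i)$. By Lemma 12(i) the factors differ from $1$ by less than $2^{-i-1}$, so the product converges to a nonvanishing function, which is $\det D\Psi$. So $\Psi$ is locally biholomorphic on $\mathrm{int}\,\mathcal K_s$, hence open,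 and $\Psi(\mathrm{int}\,\mathcal K_s)\subset U:=\mathrm{int}\,K_s$.

*Injectivity.* Suppose $\Psi(p)=\Psi(p')=x$ with $p\ne p'$ in $\mathrm{int}\,\mathcal K_s$. Take disjoint neighbourhoods $V\ni p$, $V'\ni p'$ in $\mathrm{int}\,\mathcal K_s$ mapped biholomorphically by $\Psi$ onto neighbourhoods of some $\bar B(x,\rho)$. As $\Psi_k\to\Psi$ uniformly, for large $k$ the maps $\Psi_k\circ(\Psi|_V)^{-1}$ and $\Psi_k\circ(\Psi|_{V'})^{-1}$ are within $\rho$ of the identity on $\bar B(x,\rho)$. By (1), $x\in\Psi_k(V)\cap\Psi_k(V')$, which contradicts injectivity of $\Psi_k$.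

*Surjectivity onto $U$.* Let $x\in U$ and $k_0\le k\le m$. Then $x\in K_s\subset N_{m,s}$, so by (10) the point $E_{k,m}(x):=\varphi_{k,m,s}^{-1}(x)$ is defined and lies in $N_{k,s}$. As $E_{i+1,m}(x)=\varphi_{i,s}(E_{i,m}(x))$ with $E_{i,m}(x)\in N_{i,s}$, Lemma 12(i) gives $|E_{k,m}(x)-x|\le\sum_{i\ge k}2^{-i}=2^{1-k}$. By Montel a subsequence of the holomorphic maps $E_{k_0,m}:U\to N_{k_0,s}$ converges locally uniformly as $m\to\infty$ to a holomorphic $E_{k_0}$. Along it $E_{k,m}=\varphi_{k_0,k,s}\circ E_{k_0,m}\to E_k:=\varphi_{k_0,k,s}\circ E_{k_0}$, with values in $N_{k,s}$ and $|E_k(x)-x|\le2^{1-k}$. So $e(x):=\iota_{k_0}(s,E_{k_0}(x))=\iota_k(s,E_k(x))$ lies in $\iota_k(N_{k,s})$ for all $k\ge k_0$, that is, in $\mathcal K_s$, and $\Psi(e(x))=\lim_kE_k(x)=x$. The map $e:U\to X_s$ is holomorphic and injective between $n$-dimensional manifolds, hence open. So $e(U)\subset\mathrm{int}\,\mathcal K_s$, and $\Psi(\mathrm{int}\,\mathcal K_s)=U$. Thus $\Psi:\mathrm{int}\,\mathcal K_s\to\mathrm{int}\,K_s$ is biholomorphic.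

**Step 2: hulls outside $\mathcal K_s$ are dense there.** *This step cashes in Lemma 12(ii).* Claim: if $p,p'\in X_s\setminus\mathcal K_s$ and $L,L'$ are compact neighbourhoods of $p,p'$ in $X_s$, then $H_{X_s}(L)\cap L'\ne\emptyset$.

Since the $\iota_k(N_{k,s})$ decrease, for all large $k$ we have $p\in X_s^k$ and $p_k\notin N_{k,s}$. Hence $p_{k+1}\notin\varphi_{k,s}(N_{k,s})$ by injectivity, and $\mathrm{dist}((s,p_{k+1}),K^{k+1})>\eta_{k+1}$ by (9). The same holds for $p'$. Choose $j$ with $p,p'\in X_s^j$, and $k\ge\max(j,k_0)$ so large that $|p_j|,|p_j'|\le k$, that $L\subset X_s^{k+1}$, that $\iota_j(\{s\}\times B(p_j,\frac1k))\subset L$ and $\iota_j(\{s\}\times B(p_j',\frac1k))\subset L'$, and that $(s,p_k)$, $(s,p_k')$ have distance $\ge\eta_k$ from $K^k$. Since $p_k=\varphi_{j,k,s}(p_j)$ and $p'_k=\varphi_{j,k,s}(p'_j)$, both points are in $C_k$.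

Lemma 12(ii) with $z=p_k$, $z'=p_k'$ gives $a,a',r$. By (6), $\bar B(a,r)\subset B(p_k,\delta_k')\subset\varphi_{j,k,s}(B(p_j,\frac1k))$, so $\iota_k(\{s\}\times\bar B(a,r))\subset L$; likewise $\iota_k(s,a')\in L'$. In the coordinates of $X_s^{k+1}\cong\mathbb C^n$ the relation $\varphi_{k,s}(a')\in\widehat{\varphi_{k,s}(\bar B(a,r))}$ says that $\iota_k(s,a')$ is in the $\mathcal O(X_s^{k+1})$-hull of $\iota_k(\{s\}\times\bar B(a,r))$. So $\iota_k(s,a')\in\widehat L_{\mathcal O(X_s^{k+1})}\cap L'\subset H_{X_s}(L)\cap L'$ by Lemma 1.

**Step 3: $\mathrm{core}(X_s)=\mathrm{int}\,\mathcal K_s$.** *This step proves (b).* Let $p\in\mathrm{int}\,\mathcal K_s$ and let $L\subset\mathrm{int}\,\mathcal K_s$ be a compact neighbourhood of $p$. For $k\ge k_0$ we have $L\subset\iota_k(N_{k,s})$, and $N_{k,s}\subset\mathbb C^n$ is pc as a fiber of a pc set. So $\widehat L_{\mathcal O(X_s^k)}\subset\iota_k(N_{k,s})\subset\iota_{k_0}(N_{k_0,s})$. The union in Lemma 1 is increasing, so $H_{X_s}(L)\subset\iota_{k_0}(N_{k_0,s})$ is relatively compact, and $p\in\mathrm{core}(X_s)$.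

Let $p\notin\mathrm{int}\,\mathcal K_s$ and let $L$ be any compact neighbourhood of $p$. The interior of $L$ contains some $p^*\in X_s\setminus\mathcal K_s$, and $L$ is a neighbourhood of $p^*$. By Step 2, with $p^*$ in place of $p$ and with arbitrary $p'$ and arbitrarily small $L'$, we get $\overline{H_{X_s}(L)}\supset X_s\setminus\mathcal K_s$. If $H_{X_s}(L)$ were relatively compact, $X_s=\mathcal K_s\cup\overline{H_{X_s}(L)}$ would be compact, a contradiction. So $p\notin\mathrm{core}(X_s)$. With Step 1, $\mathrm{core}(X_s)\cong\mathrm{int}\,K_s$, which is (b). As the core is a biholomorphic invariant, $X_s\cong X_{s'}$ implies $\mathrm{int}\,K_s\cong\mathrm{int}\,K_{s'}$.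

**Step 4: $\mathcal O(X_s)=\mathbb C$.** *This step proves (a).* Let $f\in\mathcal O(X_s)$, $p,p'\in X_s\setminus\mathcal K_s$, $\epsilon>0$, and let $L\ni p$ be a compact neighbourhood on which $|f-f(p)|\le\epsilon$. The function $f-f(p)$ is holomorphic near every compact $C\subset X_s$, so $|f-f(p)|\le\epsilon$ on $H_{X_s}(L)$. By Step 2 there are points arbitrarily close to $p'$ with $|f-f(p)|\le\epsilon$, and by continuity $|f(p')-f(p)|\le\epsilon$. As $\epsilon$ was arbitrary, $f$ is constant on the open set $X_s\setminus\mathcal K_s$. This set is nonempty, as $\mathcal K_s$ is compact and $X_s$ is not. So $f$ is constant on the connected manifold $X_s$. This proves (a) and completes the proof of Theorem B, and with Section 4 that of Theorems C and A. $\blacksquare$
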